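# Zeros of the coefficients of the Fredholm series of $U_2$ that run to the boundary of weight space

## 1. Tame level 7 has no uniform radius

Throughout, $v=v_2$ is the valuation on $\mathbb C_2$ with $v(2)=1$. For $p=2$ the even characters in $\mathcal W=\mathrm{Hom}_{\mathrm{cont}}(\mathbb Z_2^\times,\mathbb C_2^\times)$ are the characters of $\mathbb Z_2^\times/\{\pm1\}\cong 1+4\mathbb Z_2$, so there is exactly one even component. It is the open unit disc $\{v(w)>0\}$ with coordinate $w(\kappa)=\kappa(5)-1$. For odd $N$ let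
$$P(w,t)=\det\bigl(1-tU_2\mid S^\dagger_\kappa(N)\bigr)=1+\sum_{i\ge1}a_i(w)t^i,\qquad a_i\in\Lambda:=\mathbb Z_2[[w]],$$
where $S^\dagger_\kappa(N)$ is the space of overconvergent 2-adic cusp forms of weight $\kappa$ and tame level $\Gamma_0(N)$.

**Theorem A.** Let $p=2$, $N=7$. There is no $r>0$ such that all zeros of all $a_i\not\equiv0$ satisfy $v(w)\ge r$.

**Theorem B.** Let $p=2$, $N=7$. For all sufficiently large $M$, at least one of $a_{2^M},a_{2^M+1}$ is nonzero and has a zero $w$ with $0<v(w)\le 64/2^M$.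

**Proposition C.** For $p=2$, $N=1$, every zero of every $a_i$ satisfies $v(w)\ge3$.

The question comes from John Bergdall and Robert Pollack, "Arithmetic properties of Fredholm series for p-adic modular forms" (arXiv:1506.05307, 2015). It makes sense for every prime $p$, every tame level $N$ prime to $p$ and every even component of weight space. Each $a_i$ is a power series with integral coefficients, so a nonzero $a_i$ has only finitely many zeros in the open disc, and they stay away from the boundary $v(w)=0$. How far away may depend on $i$. Is there, for fixed $(p,N)$ and component, one $r>0$ that works for all $i$ at once?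

The answer is no in general. For $(p,N)=(2,7)$ no $r$ exists, and Theorem B says where to look: at index $2^M$ or $2^M+1$ there is a zero at distance at most $64/2^M$ from the boundary, measured by $v$. Since $64/2^M\to0$, Theorem B implies Theorem A. For $(p,N)=(2,1)$ the number $r=3$ works, so the answer depends on $(p,N)$. Nothing is said here about other pairs.

## 2. Weights, Fredholm series, and the invariants $\mu$ and $\lambda$

**Definition (weights).** For $u\in\mathbb Z_2^\times$ let $\kappa(u)\in\Lambda^\times$ be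
$$\kappa(u)=(1+w)^{\log(\pm u)/\log 5},\qquad\text{sign chosen so that }\pm u\in1+4\mathbb Z_2 .$$
The exponent lies in $\mathbb Z_2$. At the point $w(\kappa)$ this is the value of the even character $\kappa$ at $u$. It is multiplicative in $u$ and insensitive to the sign of $u$, and $\kappa(u)\equiv1\pmod w$. Weight $k$ is the character $x^k$, so $w(x^k)=5^k-1$ for even $k$.

**Example.** Let $\chi$ be an odd Dirichlet character of conductor $2^n$, $n\ge3$, and $k$ odd. Then $x^k\chi$ is even and $w(x^k\chi)=5^k\chi(5)-1$. For conductor 8 we have $\chi(5)=-1$, so $w(x^3\chi)=-126$ and $v(w)=1$. For conductor 16 we have $\chi(5)=\pm\sqrt{-1}$, and $w(x^3\chi)=(\chi(5)-1)+124\chi(5)$ has $v(w)=1/2$. As the conductor grows these weights approach the boundary.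

Other normalizations do not matter. Another generator $\gamma=5^s$ of $1+4\mathbb Z_2$, with $s\in\mathbb Z_2^\times$, replaces $w$ by $(1+w)^s-1=w\cdot(\text{unit of }\Lambda)$. Calling weight $k$ the character $x^{k-2}$ replaces $w$ by $(w-24)/25$. Since $v(24)=3$, this preserves $v(w)$ wherever $v(w)<3$, and it preserves the region $v(w)\ge3$.

**Definition (Fredholm series).** For a compact operator $U$ with nonzero eigenvalues $\alpha$ (with multiplicity), $\det(1-tU)=\prod(1-\alpha t)$. Its traces $T_n=\sum\alpha^n=\mathrm{Tr}(U^n)$ satisfy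
$$-t\,\frac{P'}{P}=\sum_{n\ge1}T_nt^n,\qquad P=\exp\Bigl(-\sum_{n\ge1}T_n\frac{t^n}{n}\Bigr),\qquad T_1=-a_1 .$$
The $T_n$ are integer polynomials in the $a_i$, so $T_n\in\Lambda$. The slope of an eigenvalue is its valuation.

**Example.** For $U=\mathrm{diag}(1,2,4,\dots)$ we get $P=\prod_{j\ge0}(1-2^jt)$, and $v(a_i)=0+1+\dots+(i-1)=i(i-1)/2$. The slopes $0,1,2,\dots$ are the slopes of the Newton polygon of $P$, which has a vertex at every index.

**Definition ($\mu$ and $\lambda$).** By Weierstrass preparation, $0\ne a\in\Lambda$ is $2^{\mu(a)}\cdot(\text{unit})\cdot D$ with $D$ a distinguished polynomial (monic, lower coefficients even) of degree $\lambda(a)$. The zeros of $a$ in the open disc are the roots of $D$. We have $\mu(a)=0$ exactly when $a\not\equiv0\pmod{2\Lambda}$, and then $\lambda(a)$ is the order of vanishing in $w$ of $a\bmod2$.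

Suppose that $a$ has no zero with $0<v(w)\le\rho$. Then every root $\theta$ of $D$ has $v(\theta)>\rho$ (possibly $\theta=0$), so $v(w-\theta)=v(w)$ if $0<v(w)\le\rho$. A unit of $\Lambda$ has valuation 0 at every point of the disc. Therefore
$$v(a(w))=\mu(a)+\lambda(a)\,v(w)\qquad(0<v(w)\le\rho).\tag{1}$$

**Example.** For $a=2+w^4$ we have $\mu=0$, $\lambda=4$, and all zeros have valuation $1/4$. For $v(w)<1/4$, $v(a(w))=4v(w)$, as in (1). For $v(w)>1/4$, $v(a(w))=1$: the graph bends at the valuation of the zeros. For $a=4+2w$ we have $\mu=\lambda=1$.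

So a zero-free annulus at the boundary means that $v(a(w))$ is an affine function of $v(w)$ there. The whole talk is about testing whether these functions can be affine.

**Facts that are used without proof.** In weight $k$ an overconvergent form is a section of $\omega^k$ on a strict neighbourhood of the ordinary locus, and a cusp form vanishes at the cusps in that locus. For general $\kappa$ the definition is in the works named below. We use only the following.

* (F1) (Coleman; Buzzard, *Eigenvarieties*, for all $p$.) $a_i\in\Lambda$, and $P$ is analytic on (open disc)$\times\mathbb A^1$, entire in $t$.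
* (F2) (Coleman; Kassaei, *A gluing lemma and overconvergent modular forms*, for all $p$.) For even $k\ge4$, overconvergent forms of weight $k$ and tame level $\Gamma_1(7)$ in generalized $U_2$-eigenspaces of slope $<k-1$ are classical of level $\Gamma_1(7)\cap\Gamma_0(2)$.
* (F3) Deligne's theorem on $H^1_!$ of modular curves (Sém. Bourbaki 355); Grothendieck's trace formula; the Grothendieck–Ogg–Shafarevich formula; Poincaré duality for $j_*$ of lisse sheaves on curves; the conductor–discriminant formula.
* (F4) (Igusa; Katz–Mazur 12.4.3.) The Hasse invariant on $Y_1(7)_{\mathbb F_2}$ has simple zeros.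

From (F1), $\sup_{v(w)\ge1}|a_i|\to0$. If $a_i=\sum_j\alpha_{ij}w^j$, this supremum is $\max_j|\alpha_{ij}|2^{-j}$, so $\alpha_{ij}\to0$ as $i\to\infty$ for each fixed $j$. In other words, $a_i\to0$ in the $(2,w)$-adic topology of $\Lambda$.

**Lemma 1.** For $k\ge4$ even, the slope $<k-1$ part of $S_k^\dagger(7)$ equals that of $S_k(\Gamma_0(14))$.

*Proof.* Classical cusp forms are overconvergent cusp forms. Conversely let $f\in S_k^\dagger(7)$ lie in the part of slope $<k-1$. By (F2) and invariance under $G=(\mathbb Z/7)^\times$, $f\in M_k(\Gamma_0(14))$. The Eisenstein part of $M_k(\Gamma_0(14))$ has dimension 4, the number of cusps. It consists of the forms $g$ and $Vg:=g(q^2)$ with $g$ in the 2-dimensional space $\mathrm{Eis}_k(\Gamma_0(7))$, on which $T_2=1+2^{k-1}$. From $U_2g=(1+2^{k-1})g-2^{k-1}Vg$ and $U_2Vg=g$ we see that $g-2^{k-1}Vg$ has eigenvalue $1$ and $g-Vg$ has eigenvalue $2^{k-1}$. So the Eisenstein part of slope $<k-1$ is $\{g-2^{k-1}Vg\}$. At each of the two cusps in the ordinary locus $V$ replaces the local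 parameter $q$ by $q^2$ and keeps the constant term. Hence the values of $g-2^{k-1}Vg$ there are $(1-2^{k-1})$ times those of $g$, and the values of $g$ at the two cusps of $X_0(7)$ determine $g$. The cuspidal and Eisenstein parts are $U_2$-stable, so the Eisenstein component of $f$ is some $g-2^{k-1}Vg$. As $f$ vanishes at these two cusps, $g=0$. $\square$

## 3. Level one: the slopes $v(w),2v(w),3v(w),\dots$

*Proof of Proposition C.* By Buzzard–Kilford (*The 2-adic eigencurve at the boundary of weight space*, Compositio Math. 141 (2005)), for $p=2$, $N=1$ and $0<v(w)<3$ (i.e. $1/8<|w|<1$), the slopes of $U_2$ on $S^\dagger_\kappa(1)$ are $v(w),2v(w),3v(w),\dots$, each with multiplicity one. So every index $i$ is a vertex of the Newton polygon of $P(w,\cdot)$, and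
$$v(a_i(w))=\frac{i(i+1)}2\,v(w)<\infty .$$
Thus $a_i(w)\ne0$ whenever $0<v(w)<3$. $\square$

Comparing with (1), we find that in level 1 every $a_i$ has $\mu=0$ and $\lambda=i(i+1)/2$. In particular neighbouring coefficients have different $\lambda$. In level 7 we shall find that $a_{2j}$ and $a_{2j+1}$ agree mod 2 up to a unit, and this is what causes the trouble.

## 4. The curve $X_0(7)$ over $\mathbb F_2$

Let $X=X_0(7)_{\mathbb F_2}=X_1(7)_{\mathbb F_2}/G$ with $G=(\mathbb Z/7)^\times$. It is a smooth projective curve of genus 0, so $X\cong\mathbb P^1$. Put $Y=X\setminus\{\text{cusps}\}$. The two cusps are rational. Their punctured formal neighbourhoods $\mathrm{Spec}\,\mathbb F_2((q))$ are given by the pairs $(\mathrm{Tate}(q),\mu_7)$ and $(\mathrm{Tate}(q^7),\langle q\rangle)$. Let $Y^{\mathrm{ord}}\subset Y$ be the ordinary locus. In characteristic 2, ordinary means $j\neq0$, and then $\mathrm{Aut}(E)=\{\pm1\}$ geometrically.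

**Step 1 (the unit root attached to a point).** This step defines the numbers that enter the trace formula. Let $x\in Y^{\mathrm{ord}}(\mathbb F_{2^n})$. As $j(x)\in\mathbb F_{2^n}$, $x$ is represented by $(E,C)$ with $E/\mathbb F_{2^n}$. Since $x$ is fixed by Frobenius $\sigma$, there is an automorphism of $E$ carrying $C$ to $C^\sigma$. It is $\pm1$, so $C^\sigma=C$ and $C$ is rational. The pair is unique up to quadratic twist. Let $u_{x,n}\in\mathbb Z_2^\times/\pm1$ be the unit root of the $2^n$-Frobenius of $E$; a twist changes its sign. For a closed point $z$ of degree $e_z=e$, let $u_z=u_{x,e}$ for $x$ over $z$. Then $u_{x,n}=u_z^{n/e}$ whenever $e\mid n$.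

**Step 2 (an involution with one fixed point).** This step finds the symmetry behind the mod 2 congruence. Let $W:(E,C)\mapsto(E/C,E[7]/C)$. It is an involution defined over $\mathbb F_2$, it swaps the two cusps, and it preserves $u$ because isogenous curves have the same Frobenius polynomial. A matrix $g$ representing an element of order 2 in $PGL_2(\overline{\mathbb F}_2)$ satisfies $g^2=c$, hence $(g-\sqrt c)^2=0$. So up to scaling $g$ is unipotent and nontrivial, and it fixes exactly one point of $\mathbb P^1$. Hence $W$ has exactly one geometric fixed point.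

To find it, let $E_0:y^2+xy=x^3+1$ (discriminant 1, $j=1$, ordinary). Its $\mathbb F_2$-points are $\infty,(0,1),(1,0),(1,1)$, so the trace of Frobenius is $3-4=-1$ and $\pi^2+\pi+2=0$. Put $\nu=2\pi+1$; then $\nu^2=4(\pi^2+\pi)+1=-7$. Let $C_0=\ker\nu$, of order 7 and stable under $\pi$. The map $\nu$ identifies $E_0/C_0$ with $E_0$ and $E_0[7]/C_0$ with $\nu(E_0[7])$. This image has order 7 and is killed by $\nu$, so it equals $C_0$. Hence $x_0=(E_0,C_0)$ is a rational ordinary point with $Wx_0=x_0$.

The unit root $u_0$ of $f=X^2+X+2$ is found by Hensel's lemma: $f(5)=32$ and $f'(5)=11$ is odd, so $u_0\equiv5\pmod{32}$ and $u_0^2\equiv9\pmod{16}$.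

**Step 3 (the supersingular points).** This step finds how many supersingular points there are and how $Y_1(7)\to Y$ ramifies there; both are needed for a dimension count later. The only supersingular invariant is $j=0$, where $\mathrm{Aut}(E)/\pm1\cong A_4$ acts on the 8 subgroups of order 7. The involutions of $A_4$ lift to elements of square $-1$. Since $-1$ is not a square mod 7, these have no eigenvalue in $\mathbb F_7$ and fix no subgroup. So stabilizers have odd order, 1 or 3, and orbits have size 12 or 4. As there are 8 subgroups, there are two orbits of size 4, i.e. two geometric supersingular points on $Y$, each with stabilizer of order 3.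

A generator of the stabilizer of $C$ lifts to $\omega$ with $\omega^2+\omega+1=0$, and acts on $C$ by a scalar $a\in\mathbb F_7$ with $a^2+a+1=0$. So $a\ne\pm1$, and $\omega$ permutes the three pairs $\pm P$ of generators of $C$ transitively. Thus there is only one point of $Y_1(7)$ over each supersingular point of $Y$:
$$Y_1(7)\to Y\ \text{(degree 3) is totally, tamely ramified of index 3 at both supersingular points.}\tag{2}$$

**Step 4 (counting points).** This step gives the zeta function of $Y^{\mathrm{ord}}$. The three points of $X(\mathbb F_2)$ are the two cusps and $x_0$. So the two geometric supersingular points are not rational and form one closed point of degree 2. Therefore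
$$\#Y^{\mathrm{ord}}(\mathbb F_{2^n})=2^n-1-\bigl(1+(-1)^n\bigr),\tag{3}$$
and, removing factors from $Z(\mathbb P^1,t)=\frac1{(1-t)(1-2t)}$,
$$(1-t)^{-2}\prod_{z\in|Y^{\mathrm{ord}}|}(1-t^{e_z})^{-1}=\frac{1-t^2}{(1-t)(1-2t)}=\frac{1+t}{1-2t}.\tag{4}$$
For $n=1,2,3$ the count (3) is $1,1,7$. So $x_0$ is the only ordinary noncuspidal point of degree 1 or 2 on $X$.

## 5. The trace of $U_2^n$ as a sum over ordinary points

**Lemma 2.** In $\Lambda$, for all $n\ge1$,
$$T_n(\kappa)=-2-\sum_{x\in Y^{\mathrm{ord}}(\mathbb F_{2^n})}\frac{\kappa(u_{x,n})}{u_{x,n}^2-2^n}.\tag{5}$$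

The denominators are odd and depend only on $\pm u$. The plan is to prove the formula approximately at classical weights of large $k$ and then let $k$ vary 2-adically. Let $\Delta_n\in\Lambda$ be the difference of the two sides and let $k\ge4$ be even.

**Step 1 (from overconvergent to classical).** This step replaces $T_n(x^k)$ by a sum over classical forms, up to a small error. By Lemma 1, $T_n(x^k)$ and $\mathrm{Tr}(U_2^n|S_k(\Gamma_0(14)))$ differ by sums of $n$-th powers of numbers of valuation $\ge k-1$. The 2-new eigenvalues on $S_k(\Gamma_0(14))$ are $\pm2^{k/2-1}$. The 2-old part contributes, for each $f$ in a $T_2$-eigenbasis of $S_k(\Gamma_0(7))$, the roots $\alpha_f,\beta_f$ of $X^2-a_2(f)X+2^{k-1}$. So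
$$T_n(x^k)\equiv\sum_f(\alpha_f^n+\beta_f^n)\pmod{2^{k/2-1}}.$$

**Step 2 (from classical forms to points).** This step expresses the sum by the Lefschetz trace formula. Fix a prime $\ell\nmid14$ and an embedding into $\mathbb C_2$ of the algebraic numbers in $\overline{\mathbb Q}_\ell$. Let $q:Y_1(7)\to Y$ be the projection, $H=R^1\pi_*\overline{\mathbb Q}_\ell$ for the universal curve, and
$$\mathcal F_k=(q_*\mathrm{Sym}^{k-2}H)^G .$$
Here $a\in G$ carries $(E,P)$ to $(E,aP)$ with the same $E$. The element $-1\in G$ acts trivially on $Y_1(7)$, the isomorphism $(E,P)\to(E,-P)$ being $[-1]$, so it acts by $(-1)^{k-2}=1$ on $\mathrm{Sym}^{k-2}H$.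

The pull-back of $\mathcal F_k$ along a map $T\to Y^{\mathrm{ord}}$ given by a pair $(E,C)$ is $\mathrm{Sym}^{k-2}H_E$. Indeed, the scheme $T'$ of generators of $C$ is a $G$-torsor over $T$ with an equivariant map to $Y_1(7)$. The sheaf on $Y_1(7)$ pulls back to $\mathrm{Sym}^{k-2}H_E$ on $T'$ with its evident $G$-action, and over the ordinary locus $G/\pm1$ acts freely on $Y_1(7)$, since $(E,P)\cong(E,aP)$ forces $a=\pm1$.

By Deligne, geometric Frobenius $F$ on $H^1_!(Y_1(7)_{\overline{\mathbb F}_2},\mathrm{Sym}^{k-2}H)^G$ has eigenvalues $\{\alpha_f,\beta_f\}$, $f$ as above. Since $q$ is finite and $G$-invariants are exact, $H^i_c(Y,\mathcal F_k)=H^i_c(Y_1(7),\mathrm{Sym}^{k-2}H)^G$ (over $\overline{\mathbb F}_2$). The geometric monodromy of $H$ is all of $SL_2(\mathbb Z_\ell)$, by the irreducibility of the modular curves with added level $\ell^m$ and fixed Weil pairing. So for $k>2$ the sheaf $\mathrm{Sym}^{k-2}H$ has no invariants or coinvariants, and $H^0=H^2_c=0$. Also $H^0_c=0$ as $Y_1(7)$ is not complete. With $j:Y\to X$,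 the sequence $0\to j_!\mathcal F_k\to j_*\mathcal F_k\to\bigoplus_{\text{cusps}}(j_*\mathcal F_k)_c\to0$ gives
$$0\to\bigoplus_{\text{cusps}}(j_*\mathcal F_k)_c\to H^1_c\to H^1_!\to0,$$
because $H^1(\bar X,j_*\mathcal F_k)\to H^1(\bar Y,\mathcal F_k)$ is injective, so that $H^1(\bar X,j_*\mathcal F_k)$ is the image of $H^1_c$. At a cusp the Tate curve gives $0\to\overline{\mathbb Q}_\ell\to H\to\overline{\mathbb Q}_\ell(-1)\to0$ with tame, nontrivial unipotent inertia. The inertia invariants of $\mathrm{Sym}^{k-2}H$ are therefore the line $\mathrm{Sym}^{k-2}(\overline{\mathbb Q}_\ell)$, on which $F=1$. So $\mathrm{Tr}(F^n|H^1_c)=2+\sum_f(\alpha_f^n+\beta_f^n)$, and the trace formula reads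
$$\sum_f(\alpha_f^n+\beta_f^n)=-2-\sum_{x\in Y(\mathbb F_{2^n})}\mathrm{Tr}(F^n|\mathcal F_{k,x}).$$

**Step 3 (the local terms).** This step evaluates each term modulo a high power of 2. For ordinary $x$ with Frobenius roots $u$ and $\bar u=2^n/u$,
$$\mathrm{Tr}(F^n|\mathcal F_{k,x})=\sum_{i=0}^{k-2}u^{k-2-i}\bar u^{\,i}=\frac{u^{k-1}-\bar u^{\,k-1}}{u-\bar u}=\frac{u^k-2^{n(k-1)}u^{2-k}}{u^2-2^n}\equiv\frac{u^k}{u^2-2^n}\pmod{2^{n(k-1)}},$$
where we multiplied numerator and denominator by $u$ and used $u\bar u=2^n$. For supersingular $x$ the stalk lies in $\bigoplus_{y\mid x}\mathrm{Sym}^{k-2}H_y$. Some power $F^{nm}$ fixes the points $y$, and there both Frobenius roots of $E$ have valuation $nm/2$. So $F^{nm}$ has only eigenvalues of valuation $nm(k-2)/2$, and the eigenvalues of $F^n$ on the stalk have valuation $n(k-2)/2\ge k/2-1$.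

**Step 4 (interpolation).** This step turns the approximation into an identity. Steps 1–3 give $v(\Delta_n(x^k))\ge k/2-1$ for all even $k\ge4$. For any even $k_0$ let $k=k_0+2^M$ with $M\to\infty$. Then $w(x^k)\to w(x^{k_0})$ while $v(\Delta_n(x^k))\to\infty$, so $\Delta_n(x^{k_0})=0$. Hence $\Delta_n\in\Lambda$ has infinitely many zeros $5^{k_0}-1$, all with $v(w)\ge3$, and $\Delta_n=0$ by Weierstrass preparation. $\square$

## 6. A product for $P$, a congruence mod 2, and the coefficients $a_1,a_2$

**Step 1 (exponentiating).** This step turns Lemma 2 into a product. Expand $\frac{\kappa(u)}{u^2-2^n}=\sum_{j\ge0}\kappa(u)u^{-2-2j}2^{nj}$. A closed point $z$ of degree $e$ has $e$ geometric points, which contribute to $T_n$ exactly when $e\mid n$. Since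
$$\sum_{e\mid n}\frac{e}{n}\bigl(\kappa(u_z)u_z^{-2-2j}2^{je}\bigr)^{n/e}t^n=-\log\bigl(1-\kappa(u_z)u_z^{-2-2j}2^{je}t^e\bigr),$$
the formula $P=\exp(-\sum T_nt^n/n)$ becomes, in $\Lambda[[t]]$,
$$P(\kappa,t)=(1-t)^{-2}\prod_{j\ge0}\ \prod_{z\in|Y^{\mathrm{ord}}|}\bigl(1-\kappa(u_z)u_z^{-2-2j}2^{je_z}t^{e_z}\bigr)^{-1}.\tag{6}$$

**Example (two coefficients by hand).** Put $U=u_0^2$ and $\eta=\kappa(u_0)\in\Lambda^\times$. Up to $t^2$ only $x_0$ contributes, with the variables $\eta U^{-1-j}2^j$, $j\ge0$. Their sum is $\sigma=\eta/(U-2)$, and the sum of their squares is $\eta^2/(U^2-4)$. The complete symmetric function of degree 2 is half of $\sigma^2+\eta^2/(U^2-4)$, so with $(1-t)^{-2}=1+2t+3t^2+\cdots$,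
$$a_1=2+\frac{\eta}{U-2},\qquad a_2=3+\frac{2\eta}{U-2}+\frac{\eta^2U}{(U-2)^2(U+2)} .$$
The first is a unit of $\Lambda$ and has no zeros. For the second, $\eta=(1+w)^{s_0}$ with $s_0=\log u_0/\log5$ a unit, because $u_0\equiv5\pmod{32}$. Mod 2, $a_2\equiv1+\eta^2\equiv(\eta-1)^2\equiv w^2\cdot(\text{unit})$, so $\mu(a_2)=0$ and $\lambda(a_2)=2$. At $w=0$ we have $\eta=1$, and $U\equiv1\pmod8$ gives $a_2(0)\equiv3-2+3=4\pmod8$ (as $1/3\equiv3$). So the distinguished polynomial $w^2+D_1w+D_0$ has $v(D_0)=2$, $v(D_1)\ge1$, and both zeros of $a_2$ have valuation exactly 1. Nothing alarming happens for small $i$.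

**Lemma 3.** With $\eta=\kappa(u_0)$,
$$a_{2j+1}\equiv\eta\,a_{2j}\pmod{2\Lambda}\quad\text{for all }j\ge0,\tag{7}$$
$$P\equiv1+t\pmod{(2,w)}.\tag{8}$$

*Proof.* Mod 2 only $j=0$ survives in (6), and $u_z^{-2}\equiv1$, so $P\equiv(1-t)^{-2}\prod_z(1-\kappa(u_z)t^{e_z})^{-1}$ with $(1-t)^{-2}\equiv(1-t^2)^{-1}$. Let $W$ act on the closed points; it preserves $e_z$ and $u_z$. There are three kinds of orbits.

* A two-element orbit contributes $(1-\kappa(u_z)t^{e_z})^{-2}$, which mod 2 is a series in $t^2$.
* If $Wz=z$ and $W$ fixes no geometric point over $z$, then $W$ acts on the $e_z$ geometric points without fixed points and commutes with Frobenius, which acts as a simply transitive cyclic group. So $W$ acts as a power of Frobenius of order 2, $e_z$ is even, and the factor is a series in $t^2$.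
* The only remaining closed point is $x_0$, which contributes $(1-\eta t)^{-1}=(1+\eta t)(1-\eta^2t^2)^{-1}$.

Hence $P\equiv A(\kappa,t^2)(1+\eta t)\pmod{2\Lambda}$ for some series $A$ with coefficients in $\Lambda/2$. This is (7). For (8), use $\kappa(u_z)\equiv1\pmod w$ and (4): $P\equiv\frac{1+t}{1-2t}\equiv1+t$. $\square$

## 7. One boundary weight gives one equation for two unknowns

Suppose that $a_i$ has no zeros with $0<v(w)\le\rho$. By (1), $v(a_i(w))=\mu(a_i)+\lambda(a_i)v(w)$ there. By (7), the two series $a_{2j},a_{2j+1}$ either both vanish mod 2, or both have $\mu=0$ and the same $\lambda$. To contradict this, one computes valuations of $a_i$ near the boundary. The accessible points are $\kappa=x^k\chi$ with $\chi$ odd of large conductor $2^n$. There $P$ contains a polynomial factor $C_\chi$ of degree $d=(k-1)2^n-2$, coming from cohomology with wild ramification, and duality pairs its inverse roots with those of $C_{\chi^{-1}}$. Around index $d$ this gives exact valuations (Lemma 6 below).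

The first attempt is to use one weight. Let $L=2^M$ and take $k=5$, $n=M-2$, so that $d=L-2$ and $v(w)=2^{3-n}=32/L$. The computation will give $v(a_{L+1})=2L+8$ at this weight. If $a_{L+1}$ has no zeros with $0<v(w)\le32/L$, then (1) says
$$\mu+\lambda\cdot\frac{32}L=2L+8 .$$
For $L\ge32$ every $\mu\in\{0,1,\dots,2L+8\}$ solves this, with the integer $\lambda=\frac{L}{32}(2L+8-\mu)$. One cannot even tell whether $a_{L+1}$ vanishes mod 2, and (7) cannot be contradicted. This is where the attempt stops.

The way past it is that the index sees only the product $(k-1)2^n$. The choices $(k,n)=(5,M-2)$ and $(9,M-3)$ both have $d=L-2$, but they live at different distances $32/L$ and $64/L$ from the boundary. Two points on the graph of an affine function determine its constant term $\mu$. If the valuations at index $L+1$ give $\mu=0$ and those at index $L$ give $\mu\ge1$, this contradicts (7) because $L$ is even. The indices $L=d+2$ and $L+1=d+3$ are chosen because of a certain pair of elements $c_2,c_3\in\Lambda$ that appear in Section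 10: $c_3$ will be a unit, while $c_2$ will be nonzero but divisible by 2, the latter again because of (7).

The degree $d$, which must be known exactly, comes from a Swan conductor.

## 8. Swan conductors of the Igusa character

**Definition (Swan conductor).** Let $K$ be a complete discretely valued field with algebraically closed residue field of characteristic 2. For a finite-order character $\chi$ of $\mathrm{Gal}(K^{\mathrm{sep}}/K)$, $\mathrm{sw}(\chi)$ is the smallest $b\ge0$ such that $\chi$ is trivial on all upper-numbering ramification groups of index $>b$. The Artin conductor is $0$ for trivial $\chi$ and $1+\mathrm{sw}(\chi)$ otherwise. For a representation that is a sum of characters, $\mathrm{sw}$ is added up.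

We use these standard properties: $\mathrm{sw}(\chi\chi')\le\max(\mathrm{sw}\,\chi,\mathrm{sw}\,\chi')$, with equality if the two differ; $\mathrm{sw}(\chi)$ depends only on $\ker\chi$; restriction to a tame extension of ramification index $\epsilon$ multiplies $\mathrm{sw}$ by $\epsilon$, also for representations; and for $L/K$ abelian, $v_K(\mathrm{disc}(L/K))$ is the sum of the Artin conductors of the characters of $\mathrm{Gal}(L/K)$ (conductor–discriminant).

**Example.** Over $\overline{\mathbb F}_2((x))$ let $y^2+y=1/x$. With $Z=1/y$ we get $Z^2+xZ+x=0$, an Eisenstein polynomial with derivative $x$, of valuation 2 in the quadratic extension. So the discriminant has valuation 2, the Artin conductor of the quadratic character is 2, and its Swan conductor is 1.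

**Definition (Igusa character).** Let $\psi:\pi_1(Y_1(7)^{\mathrm{ord}})\to\mathbb Z_2^\times$ be the action on the étale quotient of $E[2^\infty]$, $E$ the universal curve. Let $R=\overline{\mathbb F}_2[[x]]$ be the completed local ring of $Y_1(7)_{\overline{\mathbb F}_2}$ at a supersingular point, $K=\mathrm{Frac}\,R$ and $I'=\mathrm{Gal}(K^{\mathrm{sep}}/K)$.

The Verschiebung $V:E^{(2)}\to E$ satisfies $V\circ F=[2]$, with $F:E\to E^{(2)}$ the Frobenius isogeny. In a formal parameter, $V(Y)=hY+\cdots$, and $h$ is the Hasse invariant.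

**Example (Hasse invariant).** For $y^2+a_1xy+a_3y=x^3+a_2x^2+\cdots$ in characteristic 2, $[2](T)=a_1T^2+\cdots$ and $F(T)=T^2$, so $h=a_1$. For $Y_1(7)$ take the Tate normal form $y^2+(1-c)xy-by=x^3-bx^2$ with $c=d^2-d$, $b=cd$, and $P=(0,0)$. Here is a check that $7P=0$. The tangent at $P$ is $y=0$, so $-2P=(b,0)$ and $2P=(b,bc)$. The line $y=cx$ gives $-3P=(c,c^2)$, $3P=(c,b-c)$. The line through $P$ and $3P$ has slope $m=d-1$, and the two nonzero abscissae in $x\bigl(x^2-(\cdots)x+bm\bigr)=0$ have product $bm$, so $x(4P)=bm/c=d(d-1)=c=x(3P)$. As $P\ne0$, $4P=-3P$. The parameter $d$ is a coordinate on $Y_1(7)$, every pair having exactly one such equation, and mod 2 the Hasse invariant is $1-c=1+d+d^2$. It has two simple zeros, in accordance with (F4) and Step 3 of Section 4.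

**Lemma 4.** $\psi|_{I'}$ is surjective. For $\chi$ an odd character of $\mathbb Z_2^\times$ of conductor $2^n$, $n\ge3$,
$$\mathrm{sw}(\chi\circ\psi|_{I'})=3(2^{n-1}-1).$$

**Step 1 (the shape of $V$).** This step collects what is needed about the power series $V$ over $R$. Let $\widehat E$ be the formal group of $E$ over $R$. By (F4), $v_K(h)=1$. Modulo $x$ the curve is supersingular, so $[2]=V\circ F$ has order 4 in $Y$. As $F$ has order 2, $V(Y)\equiv(\text{unit})Y^2+\cdots\pmod x$. Let $g(Y)dY$ with $g(0)=1$ be the invariant differential of $\widehat E$, and $g^{(2)}(Y)dY$ that of $\widehat E^{(2)}$. The pull-back by the homomorphism $V$ is invariant, and comparing at $Y=0$ we get $g(V(Y))V'(Y)=h\,g^{(2)}(Y)$. Hence $V'(Y)=h\cdot(\text{unit of }R[[Y]])$. Let $V_i=V^{(2^i)}:\widehat E^{(2^{i+1})}\to\widehat E^{(2^i)}$, with coefficients raised to the power $2^i$. It also has Weierstrass degree 2, and $V_i'=h^{2^i}\cdot(\text{unit})$.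

**Step 2 (a tower of quadratic extensions).** This step constructs the fields cut out by $\psi$ with explicit uniformizers. The series $V_0(Y)/Y$ has Weierstrass degree 1 and constant term $h$. So $V_0$ has a unique nonzero root $y_1$ in the maximal ideal, $y_1\in R$, and $v_K(y_1)=v_K(h)=1$. Put $K_1=K$. For $n\ge2$ let $y_n$ be a root in the maximal ideal of $V_{n-1}(Y)-y_{n-1}$, and $K_n=K_{n-1}(y_n)$. Inductively $y_{n-1}$ is a uniformizer of $K_{n-1}$. The distinguished polynomial $D$ of $V_{n-1}(Y)-y_{n-1}$ over $\mathcal O_{K_{n-1}}$ has degree 2 and constant term of the valuation of $y_{n-1}$, so it is Eisenstein. Thus $K_n/K_{n-1}$ is totally ramified of degree 2, $y_n$ is a uniformizer, and $v_{K_n}(h)=2^{n-1}$. Since $V_{n-1}(Y)-y_{n-1}=D\cdot(\text{unit})$, the different exponent is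
$$v_{K_n}(D'(y_n))=v_{K_n}(V_{n-1}'(y_n))=2^{n-1}\cdot2^{n-1}=4^{n-1}.$$
It is finite, so $K_n/K_{n-1}$ is separable, and $[K_n:K]=2^{n-1}$.

**Step 3 ($K_n$ is the field of $\psi$ mod $2^n$).** This step identifies the tower and proves surjectivity. The map $F^n:E[2^n]\to\ker(V^n:E^{(2^n)}\to E)$ has connected kernel over $K$ and identifies the étale quotient of $E[2^n]$ with $\ker V^n$, which is étale over $K$ and cyclic of order $2^n$. Here $V^n=V_0V_1\cdots V_{n-1}$. By construction $V^n(y_n)=V_0(y_1)=0$. The image of $y_n$ under $V_1\cdots V_{n-1}:\ker V^n\to\ker V_0$ is $y_1\ne0$, so $y_n$ lies outside the unique index-2 subgroup of $\ker V^n$ and is a generator. Also $y_{n-1}=V_{n-1}(y_n)$, so $K(y_n)=K_n$. Hence $K_n$ is the fixed field of $\ker(\psi|_{I'}\bmod2^n)$. The injection $\mathrm{Gal}(K_n/K)\to(\mathbb Z/2^n)^\times$ is between groups of order $2^{n-1}$, so it is bijective for every $n$. By compactness $\psi|_{I'}$ is surjective.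

**Step 4 (average conductors).** This step computes the mean Swan conductor at each level. Let $\delta_n=v_K(\mathrm{disc}(K_n/K))$. In the totally ramified tower, $\delta_1=0$ and $\delta_n=2\delta_{n-1}+4^{n-1}$, with solution $\delta_n=2^{2n-1}-2^n$. For $n\ge2$ there are $2^{n-2}$ primitive characters mod $2^n$, and by conductor–discriminant their average Artin conductor is
$$\frac{\delta_n-\delta_{n-1}}{2^{n-2}}=\frac{3\cdot2^{2n-3}-2^{n-1}}{2^{n-2}}=3\cdot2^{n-1}-2 .$$
So the average Swan conductor is $3(2^{n-1}-1)$. For $n=2$ there is one character, $\chi_4$, and $\mathrm{sw}(\chi_4\circ\psi)=3$.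

**Step 5 (odd and even characters have the same conductor).** This step removes the average. Let $n\ge3$. A primitive character mod $2^n$ is given by its sign $\chi(-1)$ and a primitive $2^{n-2}$-th root of unity $\chi(5)$. So the even ones are Galois conjugate, the odd ones too, and the classes have equal size. Conjugate characters have the same kernel; let $e,o$ be the two Swan conductors. Suppose $e\ne o$. Take $\chi$ odd primitive; then $\chi\chi_4$ is even and primitive, and $\chi_4$ is the product of $\chi$ with the inverse of $\chi\chi_4$. Its Swan conductor would be $\max(e,o)\ge\frac{e+o}2=3(2^{n-1}-1)\ge9>3$, a contradiction. So $e=o=3(2^{n-1}-1)$. $\square$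

## 9. A functional equation at the weights $x^k\chi$

Let $k\ge3$ be odd and $\chi$ odd of conductor $2^n$, $n\ge3$. Then $x^k\chi$ is even, and $w(x^k\chi)=(\chi(5)-1)+(5^k-1)\chi(5)$. Since $\chi(5)$ is a primitive $2^{n-2}$-th root of unity, the first term has valuation $2^{3-n}\le1$, while the second has valuation 2. Hence
$$v\bigl(w(x^k\chi)\bigr)=v_n:=2^{3-n}\quad\text{for every such }k,\chi.\tag{9}$$

**Lemma 5.** Put $d=(k-1)2^n-2$ and $s=2^{k-1}t$. There are polynomials $C_\chi=C_{k,\chi}$ of degree $d$ with constant term 1 such that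

1. $P(x^k\chi,t)=C_\chi(t)\,(1-s)^2\,P(x^{2-k}\chi,s)$, and likewise for $\chi^{-1}$;
2. $C_\chi(t)=\Theta\,t^d\,C_{\chi^{-1}}(s^{-1})$ with $v(\Theta)=d(k-1)/2$.

**Step 1 (the sheaf).** This step builds a sheaf whose Frobenius traces are the terms in Lemma 2 twisted by $\chi$. On $Y_1(7)^{\mathrm{ord}}$ let $\mathcal L_\chi=(\chi\circ\psi)^{-1}$. Arithmetic Frobenius acts on the étale part of $T_2E$ by the unit root $u$, so geometric Frobenius acts on $\mathcal L_\chi$ by $\chi(u)$. The sheaf $\mathrm{Sym}^{k-2}H\otimes\mathcal L_\chi$ is $G$-equivariant as in Section 5. The element $-1\in G$ acts trivially on the curve, and on the sheaf by $(-1)^{k-2}\chi(-1)=(-1)(-1)=1$. As $G/\pm1$ acts freely on $Y_1(7)^{\mathrm{ord}}$ with quotient $Y^{\mathrm{ord}}$, the sheaf descends to a lisse sheaf $\mathcal G_\chi$ of rank $k-1$ on $Y^{\mathrm{ord}}$. As in Section 5, its pull-back along a pair $(E,C)$ is $\mathrm{Sym}^{k-2}H_E\otimes\mathcal L_{\chi,E}$. So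
$$\mathrm{Tr}(F_x|\mathcal G_\chi)=\chi(u)\frac{u^{k-1}-\bar u^{\,k-1}}{u-\bar u},$$
and replacing $u,\bar u$ by $-u,-\bar u$ changes the sign of both $\chi(u)$ and the denominator, but not of the numerator ($k-1$ is even). The value is thus independent of the sign. Let now $j:Y^{\mathrm{ord}}\to X$.

**Step 2 (local behaviour at the missing points).** This step prepares the dimension count. At the cusps, pull back along the Tate pairs. The étale quotient of the 2-divisible group of the Tate curve is constant, so $\mathcal L_\chi$ is trivial, and inertia is tame, acting through one unipotent Jordan block. So $(j_*\mathcal G_\chi)_c$ is a line with $F=1$, and the Swan conductor is 0.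

At the supersingular points, $H$ is lisse on all of $Y_1(7)$, so $I'$ acts by $k-1$ copies of $(\chi\circ\psi|_{I'})^{-1}$, a nontrivial character by Lemma 4. Hence there are no inertia invariants, and $j_*\mathcal G_\chi$ has zero stalk there. Moreover $\mathcal G_\chi$ has neither invariants nor coinvariants under the geometric fundamental group, so $H^0(\bar X,j_*\mathcal G_\chi)=0$ and $H^2_c=0$; also $H^0_c=0$. By (2), passing from $X$ to $Y_1(7)$ is tame of index 3 at these points and multiplies Swan conductors by 3. By Lemma 4 the Swan conductor of $\mathcal G_\chi$ at each of the two supersingular points of $\bar X$ is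
$$(k-1)\cdot\tfrac13\cdot3(2^{n-1}-1)=(k-1)(2^{n-1}-1).$$

**Step 3 (the degree of $C_\chi$).** This step defines $C_\chi$ and computes its degree. As $\chi_c(\mathbb P^1\setminus4\text{ points})=-2$, Grothendieck–Ogg–Shafarevich gives
$$\dim H^1_c=2(k-1)+2(k-1)(2^{n-1}-1)=(k-1)2^n .$$
Put $C_\chi(t)=\det(1-tF|H^1(\bar X,j_*\mathcal G_\chi))$, with inverse roots $\gamma_i$. The sequence $0\to\bigoplus_{\text{cusps}}(j_*\mathcal G_\chi)_c\to H^1_c\to H^1(\bar X,j_*\mathcal G_\chi)\to0$ (exact on the left since $H^0(\bar X,j_*\mathcal G_\chi)=0$) shows that $\deg C_\chi=(k-1)2^n-2=d$, and with the trace formula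
$$\sum_i\gamma_i^m=-2-\sum_{x\in Y^{\mathrm{ord}}(\mathbb F_{2^m})}\chi(u)\frac{u^{k-1}-\bar u^{\,k-1}}{u-\bar u},\qquad u=u_{x,m},\ \bar u=2^m/u.\tag{10}$$
The fractions are integers (polynomials in the trace of Frobenius and $2^m$), so by Newton's identities $C_\chi\in\mathbb Q(\chi)[t]$, and it may be read 2-adically.

**Step 4 (part 1).** This step compares (10) with Lemma 2. As in Section 5, $\frac{u^{k-1}-\bar u^{\,k-1}}{u-\bar u}=\frac{u^k-2^{m(k-1)}u^{2-k}}{u^2-2^m}$. Lemma 2 at $x^k\chi$ and at $x^{2-k}\chi$ (also even) gives, for all $m$,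
$$T_m(x^k\chi)=\sum_i\gamma_i^m-2^{m(k-1)}\sum_x\frac{\chi(u)u^{2-k}}{u^2-2^m}=\sum_i\gamma_i^m+2\cdot2^{m(k-1)}+2^{m(k-1)}T_m(x^{2-k}\chi).$$
Multiply by $-t^m/m$, sum and exponentiate. The three terms give $C_\chi(t)$, $(1-s)^2$ and $P(x^{2-k}\chi,s)$. The character $\chi^{-1}$ is also odd of conductor $2^n$, so the same holds for it.

**Step 5 (part 2).** This step uses duality. The pairing $H\otimes H\to\overline{\mathbb Q}_\ell(-1)$ gives $\mathcal G_\chi^\vee\cong\mathcal G_{\chi^{-1}}(k-2)$. Poincaré duality
$$H^1(\bar X,j_*\mathcal G_\chi)\times H^1(\bar X,j_*\mathcal G_\chi^\vee(1))\to\overline{\mathbb Q}_\ell,\qquad \mathcal G_\chi^\vee(1)\cong\mathcal G_{\chi^{-1}}(k-1),$$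
is perfect and $F$-equivariant, and $F$ acts on $\overline{\mathbb Q}_\ell(1)$ by $1/2$. So the inverse roots of $C_{\chi^{-1}}$ are $\tilde\gamma_i=2^{k-1}/\gamma_i$. Since $1-\gamma_it=-\gamma_it\,(1-\tilde\gamma_is^{-1})$,
$$C_\chi(t)=\prod_i(-\gamma_i)\;t^d\;C_{\chi^{-1}}(s^{-1}),\qquad\Theta=\prod_i(-\gamma_i)\in\mathbb Q(\chi).$$
The automorphism of $\mathbb Q(\chi)$ that inverts roots of unity carries the power sums (10) for $\chi$ to those for $\chi^{-1}$, hence $\prod\gamma_i$ to $\prod\tilde\gamma_i$. It preserves $v$, because 2 is totally ramified in $\mathbb Q(\chi)$. So $\prod\gamma_i$ and $\prod\tilde\gamma_i$ have the same valuation. The sum of the two valuations is $d(k-1)$, so each is $d(k-1)/2$. $\square$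

## 10. The correlation functions $c_m$

For $\kappa$ put $\kappa^\circ=x^2\kappa^{-1}$, i.e. $w^\circ=25(1+w)^{-1}-1\in(2,w)$. With $a_0=1$ and $a_i=0$ for $i<0$ let, for $m\in\mathbb Z$,
$$g_m(\kappa)=\sum_{j\ge0}a_{j+m}(\kappa^\circ)\,a_j(\kappa),\qquad c_m=g_m-2g_{m-1}+g_{m-2}.$$
The sums converge in $\Lambda$, because $a_i\to0$ $(2,w)$-adically by (F1) and $w\mapsto w^\circ$ is continuous. Formally, $c_m(\kappa)=[s^m]\,(1-s)^2P(\kappa^\circ,s)P(\kappa,s^{-1})$.

**Lemma 6.** Let $k,\chi,d$ be as in Lemma 5 and $m\ge0$. If $v(c_m(x^k\chi^{-1}))<k-1$, then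
$$v\bigl(a_{d+m}(x^k\chi)\bigr)=(k-1)\Bigl(\frac d2+m\Bigr)+v\bigl(c_m(x^k\chi^{-1})\bigr).$$

*Proof.* Substitute part 2 of Lemma 5 into part 1 and take the coefficient of $t^{d+m}$, remembering $s=2^{k-1}t$:
$$a_{d+m}(x^k\chi)=\Theta\,2^{(k-1)m}\,[s^m]\Bigl\{C_{\chi^{-1}}(s^{-1})\,(1-s)^2\,P(x^{2-k}\chi,s)\Bigr\}.$$
By part 1 for $\chi^{-1}$, $P(x^k\chi^{-1},t)=C_{\chi^{-1}}(t)B(t)$, where $B(t)=(1-s)^2P(x^{2-k}\chi^{-1},s)$ has integral coefficients and $B\equiv1\pmod{2^{k-1}}$, as each $t$ comes with a factor $2^{k-1}$. So $C_{\chi^{-1}}$ is integral, and its coefficients are congruent to the $a_j(x^k\chi^{-1})$ modulo $2^{k-1}$. Since $(x^k\chi^{-1})^\circ=x^{2-k}\chi$, the bracket coefficient is congruent to $c_m(x^k\chi^{-1})$ modulo $2^{k-1}$, so it has the same valuation when the latter is $<k-1$. Finally $v(\Theta)=d(k-1)/2$. $\square$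

**Lemma 7.** (a) $c_3\in\Lambda^\times$. (b) $c_2\in2\Lambda$. (c) $c_2(x^0)\equiv8\pmod{16}$. Hence $c_2\ne0$ and $1\le\mu(c_2)\le3$.

*Proof of (a).* By (8), mod $(2,w)$ we have $a_0\equiv a_1\equiv1$ and $a_i\equiv0$ for $i\ge2$, for $\kappa$ and for $\kappa^\circ$ as $w^\circ\in(2,w)$. So $g_1\equiv1$, $g_3\equiv0$, and $c_3\equiv g_3+g_1\equiv1$.

*Proof of (b).* Mod 2, $c_2\equiv g_2+g_0$. Since $\kappa^\circ(u_0)\kappa(u_0)=u_0^2\equiv1\pmod2$, (7) for $\kappa^\circ$ and $\kappa$ gives, for even $m$,
$$a_{2l+1+m}(\kappa^\circ)\,a_{2l+1}(\kappa)\equiv a_{2l+m}(\kappa^\circ)\,a_{2l}(\kappa)\pmod{2\Lambda}.$$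
Pairing $j=2l$ with $j=2l+1$ in $g_m$ shows that $g_m\equiv0\pmod2$ for every even $m\ge0$.

*Proof of (c).* For $\kappa=x^0$ we have $\kappa^\circ=x^2$, i.e. $w=0$ and $w^\circ=24$. Write $b_i=a_i(x^0)$ and $b_i'=a_i(x^2)$; all congruences are in $\mathbb Z_2$.

**Step 1 (relating the two weights).** This step finds an exact identity. By Lemma 2 and (3),
$$T_n(x^2)-2^nT_n(x^0)=-2+2^{n+1}-\sum_x\frac{u^2-2^n}{u^2-2^n}=-2+2^{n+1}-\#Y^{\mathrm{ord}}(\mathbb F_{2^n})=2^n+(-1)^n,$$
so
$$P(x^2,t)=(1+t)(1-2t)\,P(x^0,2t)=(1-t-2t^2)\,P(x^0,2t).\tag{11}$$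

**Step 2 (mod 8).** This step uses (11) twice, because $w^\circ=24\equiv0\pmod8$ forces $b_i'\equiv b_i\pmod8$. By (8), $b_1$ is odd and $b_i$ is even for $i\ge2$. So mod 8, $P(x^0,2t)\equiv1+2b_1t$, and
$$P(x^2,t)\equiv(1-t-2t^2)(1+2b_1t).$$
The $t$-coefficient gives $b_1\equiv2b_1-1$, so $b_1\equiv1\pmod8$, and then
$$(b_i)_{i\ge0}\equiv(1,1,-4,-4,0,0,\dots)\pmod8 .$$

**Step 3 (mod 16).** This step sharpens $b_i'$ and $b_1$. Mod 16 we have $2b_1\equiv2$, $4b_2\equiv0$, $8b_3\equiv0$, so $P(x^0,2t)\equiv1+2t$, and (11) gives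
$$(b_i')_{i\ge0}\equiv(1,1,-4,-4,0,0,\dots)\pmod{16}.$$
As $Y^{\mathrm{ord}}(\mathbb F_2)=\{x_0\}$, Lemma 2 gives $-b_1=T_1(x^0)=-2-\frac1{u_0^2-2}$ with $u_0^2-2\equiv7$ and $7^{-1}\equiv7\pmod{16}$. So $b_1\equiv9\pmod{16}$.

**Step 4 (the value).** This step evaluates $c_2(x^0)=g_2-2g_1+g_0$ with $g_m=\sum_jb'_{j+m}b_j$. Mod 16, the terms with $b_i'$, $i\ge4$, vanish, and so do $b_2'b_2$, $b_3'b_3$, $b_3'b_2$, both factors being divisible by 4. Hence
$$g_0\equiv1+9=10,\qquad g_1\equiv1-4\cdot9\equiv13,\qquad g_2\equiv-4-4\cdot9\equiv8,$$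
and $c_2(x^0)\equiv8-26+10\equiv8\pmod{16}$. So the constant term of $c_2$ has valuation 3, whence $\mu(c_2)\le3$; by (b), $\mu(c_2)\ge1$. $\square$

**Remark (the zeros of $a_3$).** By (7), $a_3\equiv\eta a_2\equiv w^2\cdot(\text{unit})\pmod2$, and Step 2 gives $v(a_3(0))=v(b_3)=2$. As for $a_2$ in Section 6, both zeros of $a_3$ have valuation exactly 1.

## 11. Two weights at the same index

We prove Theorem B; Theorem A follows since $64/2^M\to0$.

**Step 1 (choice of the two weights).** This step fixes $M$ and the points of evaluation. Let $\mu_c=\mu(c_2)\in\{1,2,3\}$, $\lambda_c=\lambda(c_2)$ and $L=2^M$, with $M\ge6$ so large that $c_2$ has no zero with $0<v(w)\le64/L$ and $3+\lambda_c\cdot64/L<4$. This holds for all large $M$, because $c_2\ne0$ has finitely many zeros. Consider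

* $n=M-2$, $k=5$: $k-1=4$, $d=4\cdot2^n-2=L-2$, $v_n=32/L$;
* $n=M-3$, $k=9$: $k-1=8$, $d=8\cdot2^n-2=L-2$, $v_n=64/L$.

In both cases $n\ge3$, $k\ge3$ is odd, and $k-1=Lv_n/8$.

**Step 2 (exact valuations).** This step applies Lemma 6 with $m=3$ and $m=2$, so $d+m=L+1$ and $d+m=L$. Take any odd $\chi$ of conductor $2^n$. By (9), $x^k\chi$ and $x^k\chi^{-1}$ both have $v(w)=v_n$. By Lemma 7(a), $v(c_3(x^k\chi^{-1}))=0<k-1$. By (1) for $c_2$,
$$v(c_2(x^k\chi^{-1}))=\mu_c+\lambda_cv_n\le3+\lambda_c\cdot\frac{64}L<4\le k-1 .$$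
So Lemma 6 applies. With $\frac d2+3=\frac L2+2$ and $\frac d2+2=\frac L2+1$ it gives, at the points $x^k\chi$ with $v(w)=v_n$,
$$v(a_{L+1})=\frac{Lv_n}8\Bigl(\frac L2+2\Bigr),\qquad v(a_L)=\frac{Lv_n}8\Bigl(\frac L2+1\Bigr)+\mu_c+\lambda_cv_n .$$
In particular $a_L,a_{L+1}\neq0$. (For $v_n=32/L$ the first value is $2L+8$, the number used in Section 7.)

**Step 3 (the contradiction).** This step reads off $\mu$ from two points. Suppose that neither $a_L$ nor $a_{L+1}$ has a zero with $0<v(w)\le64/L$. By (1) with $\rho=64/L$, for both values $v_n\in\{32/L,64/L\}$,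
$$\mu(a_{L+1})+\lambda(a_{L+1})v_n=\frac L8\Bigl(\frac L2+2\Bigr)v_n,\qquad\mu(a_L)+\lambda(a_L)v_n=\mu_c+\Bigl(\frac L8\Bigl(\frac L2+1\Bigr)+\lambda_c\Bigr)v_n .$$
Two affine functions of $v_n$ that agree at two distinct points have equal constant terms. So $\mu(a_{L+1})=0$ and $\mu(a_L)=\mu_c\ge1$, i.e. $a_{L+1}\not\equiv0$ and $a_L\equiv0\pmod{2\Lambda}$. But $L$ is even, so (7) gives $a_{L+1}\equiv\eta a_L\equiv0\pmod{2\Lambda}$, a contradiction. Hence, for every large $M$, at least one of the nonzero series $a_{2^M},a_{2^M+1}$ has a zero with $0<v(w)\le64/2^M$. This proves Theorem B, and with it Theorem A. $\blacksquare$
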